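\title{Recoloring digraphs in quadratically many steps, uniformly in the maximum degree}

\begin{abstract}
Let $D$ be a connected digraph on $n$ vertices, let $\Delta\ge 3$ be the maximum of its in- and out-degrees, and let $k\ge\Delta+1$. A $k$-dicoloring of $D$ is a coloring of the vertices with $k$ colors without a monochromatic directed cycle, and it is frozen if no single vertex can be recolored. We prove that any two $k$-dicolorings that are not frozen are joined by a sequence of at most $33n^2$ single-vertex recolorings through $k$-dicolorings. The main tool is a list version: if every list is longer than the out-degree of its vertex, and every vertex has a directed path to a vertex whose list exceeds the out-degree by two, then $4n^2$ recolorings suffice. We also obtain the bound $3n$ for $k\ge\Delta+2$, the bound $252n^2/\Delta$ for undirected graphs, and a description of the digraphs that have frozen dicolorings.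
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs are finite and have no loops and no parallel arcs, but they may contain \emph{digons}, that is, pairs of opposite arcs $xy$, $yx$. A digraph is \emph{connected} if its underlying graph is connected. For a vertex $v$ of a digraph $D=(V,A)$ we write $N^+(v)$, $N^-(v)$ for the sets of out- and in-neighbors and $d^+(v)$, $d^-(v)$ for their sizes, and we put
\[
\Delta_{\max}(D)=\max\{\max(d^+(v),d^-(v)) : v\in V\}.
\]
Let $[k]=\{1,\dots,k\}$. A \emph{$k$-dicoloring} of $D$ is a map $c\colon V\to[k]$ such that no directed cycle is monochromatic; equivalently, every color class induces an acyclic subdigraph. An arc $uv$ is \emph{simple} if $vu$ is not an arc, and $D$ is \emph{bidirected} if it has no simple arc. A bidirected digraph is obtained from an undirected graph $G$ by replacing every edge by a digon. Its dicolorings are the proper colorings of $G$, because a digon is a directed cycle, and its $\Delta_{\max}$ is the maximum degree of $G$. So everything below contains a statement about graphs.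

The \emph{$k$-dicoloring graph} $\mathcal{D}_k(D)$ has the $k$-dicolorings of $D$ as vertices, two of them being adjacent if they differ on exactly one vertex of $D$. A path in $\mathcal{D}_k(D)$ is a way of transforming one dicoloring into another by recoloring one vertex at a time without ever creating a monochromatic directed cycle, and distances count the recolorings needed. A $k$-dicoloring is \emph{frozen} if it is an isolated vertex of $\mathcal{D}_k(D)$.

Let $\Delta=\Delta_{\max}(D)$. For $k\ge\Delta+1$ a $k$-dicoloring exists: color the vertices one after the other, each with a color that does not occur on its already colored out-neighbors; on a monochromatic cycle, the vertex colored last would share its color with its successor, which was colored before it. For $k\ge\Delta+2$ nothing is ever frozen, since every vertex has $k-1>\Delta$ other colors available, one of which is absent from its out-neighbors. The value $k=\Delta+1$ is the delicate one.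

\begin{example}\label{ex:frozen}
The digraphs in (a)--(d) are bidirected, so we speak of graphs and proper colorings, and in each case $k=\Delta+1$.
\begin{enumerate}
\item[(a)] Every $k$-coloring of the complete graph $K_k$ is frozen.
\item[(b)] Let $k\ge4$ and let $G$ have vertices $a_1,\dots,a_k,b_1,\dots,b_k$ and edges $a_ib_j$ for $i\ne j$. Giving $a_i$ and $b_i$ the color $i$ yields a frozen coloring, since every vertex sees all other colors. Giving all $a_i$ the color $1$ and all $b_j$ the color $2$ yields a coloring that is not frozen. So frozen colorings can coexist with a nontrivial component.
\item[(c)] If $G$ consists of $K_k$ and one isolated vertex, no coloring is frozen, but the colors on $K_k$ never change, so there are $k!$ nontrivial components. This is why we assume connectedness.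
\item[(d)] Let $G$ be the cycle $v_1\dots v_5$ with colors $0,1,2$, and let $\varepsilon_j\in\{1,-1\}$ be congruent to $c(v_{j+1})-c(v_j)$ modulo $3$, indices modulo $5$. A vertex $v_j$ can be recolored only if its two neighbors have the same color, and then $\varepsilon_{j-1}+\varepsilon_j=0$ before and after. Hence $\sum_j\varepsilon_j$ is invariant. It equals $3$ for the coloring $(0,1,2,0,1)$ and $-3$ for $(0,2,1,0,2)$, and in both $v_5$ can be recolored. So there are two nontrivial components when $\Delta=2$, which is why we assume $\Delta\ge3$.
\end{enumerate}
\end{example}

The following is known: if $D$ is connected, has $n$ vertices, $\Delta\ge3$ and $k\ge\Delta+1$, then $\mathcal{D}_k(D)$ consists of isolated vertices and at most one further component, and this component has diameter at most $c_\Delta n^2$, where $c_\Delta=O(\Delta^2)$ depends only on $\Delta$. The problem that we treat was posed in \cite{PA}: \emph{is there an absolute constant $d$ such that, for every $k$ and every connected digraph $D$ on $n$ vertices with $k\ge\Delta_{\max}(D)+1\ge4$, any two $k$-dicolorings of $D$ that are not frozen are at distance at most $dn^2$ in $\mathcal{D}_k(D)$?}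

A rough count shows what is at stake. Suppose we give the vertices their final colors one at a time. To recolor a vertex whose neighbors block every color, we must carry a spare color to it from some place where one is available, along a path with up to $n$ vertices. If one such transport per vertex is enough, the total is of order $n^2$. If each of the up to $\Delta$ neighbors that are in the way needs a transport of its own, a factor $\Delta$ appears. We show that two transports per vertex suffice, and that the answer is yes with $d=33$.

\begin{theorem}\label{thm:main}
Let $D$ be a connected digraph on $n$ vertices, $\Delta=\Delta_{\max}(D)\ge3$ and $k\ge\Delta+1$. Any two $k$-dicolorings of $D$ that are not frozen are at distance at most $33n^2$ in $\mathcal{D}_k(D)$. Moreover, unless $k=\Delta+1$ and $D$ is bidirected with $d^+(v)=d^-(v)=\Delta$ for all $v$, the graph $\mathcal{D}_k(D)$ is connected with diameter at most $8n^2$.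
\end{theorem}

Once a vertex has its final color, we delete it and forbid its color at some of its neighbors. This leads to lists. Let $H$ be a digraph and let $L$ assign to every vertex $v$ a finite set $L(v)$ of colors. An \emph{$L$-dicoloring} is a map $c$ with $c(v)\in L(v)$ for all $v$ and without a monochromatic directed cycle. A \emph{move} recolors one vertex of an $L$-dicoloring so that the result is again an $L$-dicoloring. We say that $u$ \emph{reaches} $w$ if there is a directed path from $u$ to $w$; every vertex reaches itself. The core of the paper is the next theorem, in which only out-degrees matter.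

\begin{theorem}\label{thm:list}
Let $H$ be a digraph on $n$ vertices with lists $L$ such that $|L(v)|\ge d^+(v)+1$ for all $v$, and suppose that every vertex reaches a vertex $r$ with $|L(r)|\ge d^+(r)+2$. Then any two $L$-dicolorings of $H$ are joined by at most $4n^2$ moves.
\end{theorem}

The direction of the paths matters. Take the complete bidirected digraph on $k\ge3$ vertices, add a vertex $r$ with one arc from $r$ to it, and let all lists be $[k]$. Then $|L(r)|\ge d^+(r)+2$ and $r$ reaches every vertex, but no vertex other than $r$ can ever be recolored.

The same method gives three further results.

\begin{theorem}\label{thm:linear}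
Let $H$ be a digraph on $n$ vertices with lists $L$ such that $|L(v)|\ge d^+(v)+2$ for all $v$. Then any two $L$-dicolorings of $H$ are joined by at most $3n$ moves. In particular, if $D$, $n$, $\Delta$, $k$ are as in Theorem~\ref{thm:main} and $k\ge\Delta+2$, then $\mathcal{D}_k(D)$ has diameter at most $3n$. The order $n$ is optimal.
\end{theorem}

\begin{theorem}\label{thm:graphs}
Let $D$, $n$, $\Delta$, $k$ be as in Theorem~\ref{thm:main} and let $D$ be bidirected. Any two $k$-dicolorings of $D$ that are not frozen are at distance at most $252\,n^2/\Delta$.
\end{theorem}

A set of vertices is \emph{rainbow} under a coloring if its vertices have pairwise different colors, and the \emph{closed neighborhood} of a vertex of a graph consists of the vertex and its neighbors.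

\begin{theorem}\label{thm:class}
Let $D$, $n$, $\Delta$, $k$ be as in Theorem~\ref{thm:main}. The graph $\mathcal{D}_k(D)$ is disconnected or has no edge if and only if $k=\Delta+1$ and $D$ is the bidirected digraph of a $\Delta$-regular graph that admits a proper $k$-coloring in which every closed neighborhood is rainbow; the isolated vertices of $\mathcal{D}_k(D)$ are then exactly these colorings. The graph $\mathcal{D}_k(D)$ has a component that is not an isolated vertex if and only if $D$ is not the complete bidirected digraph on $k$ vertices.
\end{theorem}

The proofs use no outside results except standard facts on blocks of graphs, which we recall where they are needed. Section~\ref{sec:tools} sets up the elementary operations, and Section~\ref{sec:linear} shows the scheme ``fix a vertex and delete it'' in the easy setting of Theorem~\ref{thm:linear}. Section~\ref{sec:list} proves Theorem~\ref{thm:list}, which settles Theorem~\ref{thm:main} unless $k=\Delta+1$ and all in- and out-degrees equal $\Delta$ (Section~\ref{sec:reduction}). In that case no vertex has a spare color, and one has to be manufactured: from a simple arc if there is one (Section~\ref{sec:simple}), and otherwise from two vertices of the same color with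 a common neighbor (Section~\ref{sec:regular}). Section~\ref{sec:final} adds up the bounds.

\section{Free colors, stuck vertices and shifts}\label{sec:tools}

Let $H$ be a digraph with lists $L$. The \emph{slack} of a vertex $v$ is $\sigma(v)=|L(v)|-d^+(v)$. Whether a recoloring creates a monochromatic cycle is a global question, but there are two local sufficient conditions.

\begin{lemma}\label{lem:move}
Let $c$ be an $L$-dicoloring and $z\in L(v)\setminus\{c(v)\}$. If no out-neighbor of $v$ has color $z$, or no in-neighbor of $v$ has color $z$, then recoloring $v$ with $z$ is a move.
\end{lemma}

\begin{proof}
A monochromatic cycle after the recoloring passes through $v$, so the successor and the predecessor of $v$ on it are an out-neighbor and an in-neighbor of color $z$.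
\end{proof}

Given $c$, a color $z\in L(v)\setminus\{c(v)\}$ is \emph{free} for $v$ if no out-neighbor of $v$ has color $z$, and $v$ is \emph{stuck} if it has no free color. When the slack is positive, being stuck is a very rigid condition.

\begin{lemma}\label{lem:stuck}
If $\sigma(v)\ge1$ and $v$ is stuck under $c$, then $\sigma(v)=1$ and $c$ maps $N^+(v)$ bijectively onto $L(v)\setminus\{c(v)\}$. In particular, a vertex $v$ is not stuck if $\sigma(v)\ge2$, or if $\sigma(v)\ge1$ and some out-neighbor of $v$ has color $c(v)$.
\end{lemma}

\begin{proof}
All $|L(v)|-1\ge d^+(v)$ colors of $L(v)\setminus\{c(v)\}$ occur on the $d^+(v)$ out-neighbors of $v$.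
\end{proof}

So if an out-neighbor of a stuck vertex $v$ changes its color, the color that it leaves becomes free for $v$. This is how a spare color travels backward along a path.

\begin{lemma}[Shift]\label{lem:shift}
Assume $\sigma\ge1$ everywhere and let $c$ be an $L$-dicoloring. Let $q_0q_1\dots q_m$ be a directed path such that no $q_jq_l$ with $l\ge j+2$ is an arc, $q_0,\dots,q_{m-1}$ are stuck under $c$, and $q_m$ is not. Recolor $q_m$ with a free color and then, for $j=m-1,\dots,0$ in turn, recolor $q_j$ with $c(q_{j+1})$. Then every vertex receives a color that is free for it at that moment. Thus these are $m+1$ moves, and each $q_j$ changes its color.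
\end{lemma}

\begin{proof}
We use downward induction on $j<m$. By Lemma~\ref{lem:stuck}, under $c$ the vertex $q_{j+1}$ is the only out-neighbor of $q_j$ of color $c(q_{j+1})$, and this color lies in $L(q_j)\setminus\{c(q_j)\}$. When $q_j$ is treated, only $q_{j+1},\dots,q_m$ have been recolored. Among them only $q_{j+1}$ is an out-neighbor of $q_j$, and it has received a free color, which by definition differs from $c(q_{j+1})$. So $c(q_{j+1})$ no longer occurs on $N^+(q_j)$.
\end{proof}

We call this sequence of moves a \emph{shift}. The condition on arcs holds for every initial segment of a shortest directed path from a vertex to a set of vertices, since an arc $q_jq_l$ with $l\ge j+2$ would shorten the path.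

Next we make precise what it means to fix a vertex. Say that $v$ is \emph{settled at $b$} under $c$ if $c(v)=b$ and no in-neighbor of $v$ has color $b$. A settled vertex lies on no monochromatic cycle as long as its in-neighbors keep avoiding $b$, and this costs them no slack.

\begin{lemma}[Deletion]\label{lem:delete}
Let $b\in L(v)$, let $H'=H-v$, and put $L'(u)=L(u)\setminus\{b\}$ for $u\in N^-(v)$ and $L'(u)=L(u)$ for the other vertices $u\neq v$. Then the slack of every vertex in $(H',L')$ is at least its slack in $(H,L)$. Restriction to $H'$ is a bijection from the $L$-dicolorings of $H$ under which $v$ is settled at $b$ onto the $L'$-dicolorings of $H'$, and every move in $(H',L')$ is a move in $(H,L)$ between the corresponding colorings.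
\end{lemma}

\begin{proof}
An in-neighbor of $v$ loses one out-neighbor and at most one color; for the other vertices nothing changes. If $v$ is settled at $b$, the restriction respects $L'$. Conversely, extend an $L'$-dicoloring of $H'$ by giving $v$ the color $b$. No in-neighbor of $v$ has color $b$, so no monochromatic cycle passes through $v$, and $v$ is settled. The statement on moves follows.
\end{proof}

To join two colorings $\alpha$ and $\beta$ we settle the same vertex $v$ at the same color $b$ in both, delete $v$, and continue; the two sequences of moves end in a common coloring. Since $b$ is at our disposal, we can often choose it so that few in-neighbors are in the way. Let $N_c(b)$ be the number of in-neighbors of $v$ of color $b$ under $c$.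

\begin{lemma}\label{lem:average}
If $|L(v)|>d^-(v)$, then for any two colorings $\alpha,\beta$ there is $b\in L(v)$ with $N_\alpha(b)+N_\beta(b)\le1$.
\end{lemma}

\begin{proof}
Otherwise $2|L(v)|\le\sum_{b\in L(v)}\bigl(N_\alpha(b)+N_\beta(b)\bigr)\le2d^-(v)$.
\end{proof}

\section{Slack two at every vertex}\label{sec:linear}

If all slacks are at least two, no vertex is ever stuck and no shifts are needed.

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
We use induction on $n$; for $n=0$ there is nothing to prove. Let $\alpha,\beta$ be $L$-dicolorings. The in-degrees and the out-degrees of $H$ have the same sum, so some vertex $v$ has $d^-(v)\le d^+(v)$, and then $|L(v)|>d^-(v)$. Choose $b$ by Lemma~\ref{lem:average}. In each of the two colorings, recolor the in-neighbors of $v$ of color $b$ with free colors, which exist by Lemma~\ref{lem:stuck} and differ from $b$; then, if $v$ does not have color $b$, recolor it with $b$, which is a move by Lemma~\ref{lem:move}. Now $v$ is settled at $b$ in both colorings, after at most $N_\alpha(b)+N_\beta(b)+2\le3$ moves in total. By Lemma~\ref{lem:delete} all slacks in $(H',L')$ are at least two, and by induction the two colorings are joined by at most $3(n-1)$ further moves.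

For $k\ge\Delta+2$ take all lists equal to $[k]$. For the optimality, let $c$ be a $k$-dicoloring of $D$ and $\pi$ a permutation of $[k]$ without fixed points. The dicolorings $c$ and $\pi\circ c$ differ at every vertex, so their distance is at least $n$.
\end{proof}

\section{Slack two within reach}\label{sec:list}

We now assume only that $\sigma\ge1$ everywhere and that every vertex reaches a set $R$ of vertices of slack at least two. Let $\operatorname{dist}(u)$ be the length of a shortest directed path from $u$ to $R$. For every arc $uw$,
\begin{equation}\label{eq:dist}
\operatorname{dist}(w)\ge\operatorname{dist}(u)-1 .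
\end{equation}
To settle $v$ at $b$ we must deal with two kinds of obstruction: $v$ itself may be stuck, and the in-neighbors of $v$ of color $b$ may be stuck. Each is visible in a small bidirected example.

\begin{example}\label{ex:small}
(a) Let $H$ be the bidirected path $vwr$ with $L(v)=\{1,2\}$ and $L(w)=L(r)=\{1,2,3\}$, so that $R=\{r\}$. Color $v,w,r$ with $1,2,3$, and let $b=2$. Both $v$ and $w$ are stuck. The only obstacle is the one out-neighbor of $v$ of color $2$, and a shift along $wr$ removes it: $r$ goes to $1$, $w$ takes the old color $3$ of $r$, and then $v$ goes to $2$.

(b) Let $H$ be the bidirected graph on $v,u_1,u_2,r$ with all edges except $u_1u_2$, and let $L(v)=[4]$, $L(u_1)=L(u_2)=[3]$, $L(r)=[5]$, so that $R=\{r\}$. Color $v,u_1,u_2,r$ with $1,2,2,3$, and let $b=2$. Both $u_1$ and $u_2$ are stuck, while $4$ is free for $v$. Instead of shifting toward each $u_j$ separately, move $v$ to $4$. This frees the color $1$ for $u_1$ and $u_2$ at once; both go to $1$, and then $v$ goes to $2$.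
\end{example}

In general, a stuck $v$ has exactly one out-neighbor of color $b$, whatever its degree, so it needs essentially one shift as in (a); afterwards its in-neighbors of color $b$ are no longer stuck, because they see their own color on $v$. If $v$ is not stuck, one move of $v$ releases all its stuck in-neighbors as in (b). In neither case does the number of shifts depend on the degrees. We take $v$ farthest from $R$, so that the shifts run away from $v$ and the deletion of $v$ destroys no shortest path to $R$.

\begin{proposition}\label{prop:settle}
Let $H$ be a digraph on $n$ vertices with lists $L$ and $\sigma\ge1$ everywhere, and let $R$ be a set of vertices of slack at least two that is reached by every vertex. Let $v$ be a vertex for which $d=\operatorname{dist}(v)$ is maximum, let $b\in L(v)$, let $c$ be an $L$-dicoloring, and let $N=N_c(b)$. Then at most $\min(4n-2,\;N+4d+3)$ moves lead from $c$ to a coloring under which $v$ is settled at $b$.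
\end{proposition}

\begin{proof}
Note that $N\le n-1$ and $d\le n-1$.

\emph{Cleaning.} Suppose that $v$ has color $b$. An in-neighbor of $v$ of color $b$ has an out-neighbor of its own color, so it is not stuck by Lemma~\ref{lem:stuck}. Recoloring these in-neighbors one by one with free colors, which differ from $b$, settles $v$ at the cost of one move each. If $c(v)=b$, cleaning takes $N$ moves and we are done. So let $a=c(v)\ne b$.

\emph{Step 1.} As long as some in-neighbor of $v$ of color $b$ is not stuck, recolor it with a free color. This ends after $s$ moves, when the set $U$ of in-neighbors of $v$ of color $b$ consists of stuck vertices, and $s+|U|=N$. We distinguish two cases according to the current coloring.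

\emph{Step 2, if $v$ is not stuck.} Recolor $v$ with a free color $a'$. If $a'=b$, clean; the total is $N+1$ moves. Let $a'\ne b$. Just before the move of $v$, every $u\in U$ was stuck. By Lemma~\ref{lem:stuck}, $v$ was then the only out-neighbor of $u$ of color $a$, we have $a\in L(u)$, and $u$ had no out-neighbor of its own color $b$, so that no arc has both ends in $U$. Hence $a$ is now free for every $u\in U$, and it stays free for $u$ while the other vertices of $U$ are recolored with $a$. Recolor all of $U$ with $a$. Now no in-neighbor of $v$ has color $b$, so recoloring $v$ with $b$ is a move by Lemma~\ref{lem:move}, and it settles $v$. The total is $s+1+|U|+1=N+2\le n+1\le4n-2$.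

\emph{Step 2, if $v$ is stuck.} Then $v\notin R$, so $d\ge1$, and exactly one out-neighbor $w$ of $v$ has color $b$, by Lemma~\ref{lem:stuck}. By \eqref{eq:dist} and the choice of $v$, every out-neighbor of $v$ has distance $d-1$ or $d$ to $R$. Take a shortest path $w=q_0,q_1,\dots$ from $w$ to $R$. Its last vertex has slack at least two and is not stuck; cut the path at its first vertex that is not stuck, and shift. This takes at most $d+1$ moves, and $w$ loses the color $b$. Since $\operatorname{dist}(q_j)=\operatorname{dist}(w)-j\le d-j$, the vertex $v$ is not on the path, and no $q_j$ with $j\ge2$ is an out-neighbor of $v$. So the only out-neighbor of $v$ that may now have color $b$ is $q_1$, and $q_1\in N^+(v)$ forces $\operatorname{dist}(q_1)=d-1$ and $\operatorname{dist}(w)=d$.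

If $q_1$ is an out-neighbor of $v$ and now has color $b$, take a shortest path from $q_1$ to $R$, cut it at its first vertex that is not stuck under the current coloring, and shift again. This takes at most $d$ moves, and $q_1$ loses the color $b$. The other vertices of this path have distance at most $d-2$, so they are different from $v$ and are not out-neighbors of $v$.

Now $b$ is free for $v$. Recolor $v$ with $b$ and clean. The shifts take at most $2d+1$ moves. An in-neighbor of $v$ that has color $b$ at the start of the cleaning belongs to $U$ or was recolored in a shift, so cleaning takes at most $\min(n-1,\,|U|+2d+1)$ moves. The total is at most $s+(2d+2)+(n-1)\le(n-1)+2n+(n-1)=4n-2$, and also at most $s+(2d+2)+|U|+2d+1=N+4d+3$.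
\end{proof}

The second shift is a feature of digraphs: if $q_1w$ is an arc, then $q_1$ cannot receive the color $b$, because $w$ still has it when $q_1$ is recolored with a free color.

\begin{proof}[Proof of Theorem~\ref{thm:list}]
We prove by induction on $n$ that under the hypotheses of Proposition~\ref{prop:settle} any two $L$-dicolorings $\alpha,\beta$ are joined by at most $4n^2$ moves; the theorem is the case where $R$ is the set of all vertices of slack at least two. The case $n=0$ is trivial. Let $v$ maximize $\operatorname{dist}$ and let $b\in L(v)$ be arbitrary. By Proposition~\ref{prop:settle}, at most $2(4n-2)$ moves in total settle $v$ at $b$ in both colorings. Pass to $(H',L')$ as in Lemma~\ref{lem:delete} and let $R'=R\setminus\{v\}$. Slacks do not decrease. For $u\ne v$, the vertices after $u$ on a shortest path from $u$ to $R$ have distance less than $\operatorname{dist}(u)\le\operatorname{dist}(v)$, so the path avoids $v$. Hence every $u\neq v$ reaches $R'$ in $H'$, and its distance to $R'$ in $H'$ is still $\operatorname{dist}(u)$. By induction the total is at most $(8n-4)+4(n-1)^2=4n^2$.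
\end{proof}

For bidirected digraphs in- and out-degrees agree, so Lemma~\ref{lem:average} is available, and the second bound of Proposition~\ref{prop:settle} becomes useful. Large degrees then help, because they force short distances.

\begin{lemma}\label{lem:bidirected}
Let $H$, $n$, $L$, $R$ be as in Proposition~\ref{prop:settle} and let $H$ be bidirected. Any two $L$-dicolorings of $H$ are joined by at most $7n+8\sum_u\operatorname{dist}(u)$ moves. If $\Delta\ge1$ is an integer and every vertex outside $R$ has degree at least $\Delta-1$, this number is at most $7n+24n^2/\Delta$.
\end{lemma}

\begin{proof}
Run the induction in the proof of Theorem~\ref{thm:list}, but choose $b$ by Lemma~\ref{lem:average}, which applies because $|L(v)|>d^+(v)=d^-(v)$. Settling $v$ in both colorings costs at most $N_\alpha(b)+N_\beta(b)+2(4\operatorname{dist}(v)+3)\le8\operatorname{dist}(v)+7$ moves. The digraph $H'$ is bidirected and the distances of the remaining vertices do not change, so the costs add up to the first bound.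

For the second, let $q_0\dots q_m$ be a shortest path from $q_0$ to $R$. The vertices $q_j$ with $j<m$ lie outside $R$, so their closed neighborhoods have at least $\Delta$ elements. If $l-j\ge3$, the closed neighborhoods of $q_j$ and $q_l$ are disjoint, since otherwise $q_j$ and $q_l$ would be at distance at most two and the path could be shortened. There are $\lceil m/3\rceil$ indices $j<m$ divisible by $3$, so $\lceil m/3\rceil\Delta\le n$ and $m\le3n/\Delta$.
\end{proof}

\section{Reduction to diregular digraphs}\label{sec:reduction}

A digraph is \emph{strong} if every vertex reaches every other vertex, and its \emph{strong components} are its maximal strong subdigraphs; their vertex sets partition the vertex set. A digraph is \emph{$\Delta$-diregular} if all its in- and out-degrees equal $\Delta$. Reversing all arcs of a digraph does not change its dicolorings, so every statement about out-degrees has a twin about in-degrees.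

\begin{proposition}\label{prop:reduction}
Let $D$ be a connected digraph on $n$ vertices, $\Delta=\Delta_{\max}(D)$ and $k\ge\Delta+1$. Then $\mathcal{D}_k(D)$ is connected with diameter at most $4n^2$, or $k=\Delta+1$ and $D$ is strong and $\Delta$-diregular.
\end{proposition}

\begin{proof}
Every directed cycle lies in a strong component, so a coloring of $D$ is a dicoloring if and only if its restriction to every strong component is one, and the components can be recolored one after the other. Let $H$ be a strong component, with all lists equal to $[k]$. All slacks in $H$ are at least $k-\Delta\ge1$. If some vertex has out-degree at most $k-2$ in $H$, it has slack at least two and every vertex of $H$ reaches it, so Theorem~\ref{thm:list} joins any two $k$-dicolorings of $H$ by at most $4|V(H)|^2$ moves. If some vertex has in-degree at most $k-2$ in $H$, the same holds after reversing all arcs. If one of these cases occurs for every $H$, the diameter of $\mathcal{D}_k(D)$ is at most $\sum_H4|V(H)|^2\le4n^2$.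

Otherwise there is a strong component $H$ in which all in- and out-degrees are at least $k-1\ge\Delta$. Then $k=\Delta+1$, $H$ is $\Delta$-diregular, and no arc of $D$ joins $H$ to another vertex. As $D$ is connected, $H=D$.
\end{proof}

\section{Diregular digraphs with a simple arc}\label{sec:simple}

Throughout this section $D=(V,A)$ is a strong $\Delta$-diregular digraph on $n$ vertices with at least one simple arc, $\Delta\ge3$, $k=\Delta+1$, and all lists are $[k]$. We prove the following.

\begin{proposition}\label{prop:simple}
The graph $\mathcal{D}_k(D)$ is connected with diameter at most $8n^2$.
\end{proposition}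

All slacks equal one, so Theorem~\ref{thm:list} does not apply to $D$. But by Lemma~\ref{lem:move} a vertex can be kept off monochromatic cycles by watching its in-neighbors instead of its out-neighbors. Let $xy$ be a simple arc, and let both $x$ and $y$ watch their in-neighbors. If $x$ differs in color from all its in-neighbors, no monochromatic cycle uses the arc $xy$, so $y$ need not watch $x$ and has only $\Delta-1$ vertices to watch. We encode this in an auxiliary digraph $D'$ in which $y$ has slack two. The price is that the out-arcs of $x$ and $y$ are replaced, so that it is no longer automatic that every vertex reaches $y$.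

\begin{lemma}\label{lem:reroute}
Suppose that for some simple arc $xy$ an in-neighbor of $x$ reaches $y$ in $D-x$, or that for some simple arc $uv$ the vertex $u$ reaches an out-neighbor of $v$ in $D-v$. Then $\mathcal{D}_k(D)$ is connected with diameter at most $8n^2$.
\end{lemma}

\begin{proof}
Reversing all arcs turns the second situation into the first, with $x=v$ and $y=u$. So let $xy$ be simple and let $s\in N_D^-(x)$ reach $y$ in $D-x$. Define $D'$ on $V$ by
\[
N^+_{D'}(x)=N^-_D(x),\qquad N^+_{D'}(y)=N^-_D(y)\setminus\{x\},\qquad N^+_{D'}(u)=N^+_D(u)\quad(u\ne x,y).
\]
The out-degrees in $D'$ equal $\Delta$, except that $d^+_{D'}(y)=\Delta-1$.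

\emph{Every vertex reaches $y$ in $D'$.} From any vertex take a path of $D$ to $y$ and stop at its first vertex in $\{x,y\}$; its arcs leave vertices other than $x,y$, so it is a path of $D'$. From $x$ use the arc $xs$ of $D'$ and then a path from $s$ to $y$ in $D-x$, which is again a path of $D'$. By Theorem~\ref{thm:list}, any two $k$-dicolorings of $D'$ are joined by at most $4n^2$ moves in $D'$.

\emph{Every $k$-dicoloring of $D'$ is a $k$-dicoloring of $D$.} Let $Q$ be a directed cycle of $D$; it suffices to find a directed cycle of $D'$ on a subset of $V(Q)$. If $x\in V(Q)$, let $p$ be its predecessor on $Q$. Since $xy$ is simple, $p\ne y$, so $px$ is an arc of $D'$, and so is $xp$. If $x\notin V(Q)$ and $y\in V(Q)$, the predecessor $p$ of $y$ differs from $x$, and $py$, $yp$ are arcs of $D'$. If $Q$ avoids $x$ and $y$, it is a cycle of $D'$. In particular, moves in $D'$ are moves in $D$.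

\emph{From every $k$-dicoloring $c$ of $D$, at most $2\Delta$ moves in $D$ lead to a $k$-dicoloring of $D'$.} First recolor the in-neighbors of $x$ of color $c(x)$ one by one, then the in-neighbors $u\ne x$ of $y$ that have color $c(y)$, each with a color that is free in $D$; it exists by Lemma~\ref{lem:stuck}, since the vertex has an out-neighbor of its own color. Neither $x$ nor $y$ is recolored, because $y\notin N^-_D(x)$, and a free color of an in-neighbor of $x$ differs from $c(x)$, so the second round does not spoil the first. At the end, no arc of $D'$ that leaves $x$ or $y$ is monochromatic. All other arcs of $D'$ are arcs of $D$, so a monochromatic cycle of $D'$ would be one of $D$.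

Hence the diameter is at most $4n^2+4\Delta\le8n^2$.
\end{proof}

The simplicity of $xy$ was used to exclude $p=y$: if $yx$ were an arc of $D$, the digon on $x,y$ would not be a digon of $D'$.

It remains to treat the digraphs in which every simple arc $uv$ satisfies
\begin{enumerate}
\item[(N1)] no in-neighbor of $u$ reaches $v$ in $D-u$, and
\item[(N2)] $u$ reaches no out-neighbor of $v$ in $D-v$.
\end{enumerate}
Such digraphs exist; Figure~\ref{fig:cut} shows one. We show that they always split as in the figure. The tool is \emph{balance}: writing $e(X,Y)$ for the number of arcs from $X$ to $Y$, we have $e(X,V\setminus X)=e(V\setminus X,X)$ for every $X\subseteq V$, because the out-degrees and the in-degrees of the vertices of $X$ have the same sum and the arcs inside $X$ contribute equally to both.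

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw (0,0.8)--(-0.5,1.5)--(-0.5,2.4)--(0.5,2.4)--(0.5,1.5)--cycle (-0.5,1.5)--(0.5,2.4) (0.5,1.5)--(-0.5,2.4);
\fill (0,0.8) circle (1.6pt) (-0.5,1.5) circle (1.6pt) (0.5,1.5) circle (1.6pt) (-0.5,2.4) circle (1.6pt) (0.5,2.4) circle (1.6pt);
\end{scope}
\begin{scope}[rotate=120]
\draw (0,0.8)--(-0.5,1.5)--(-0.5,2.4)--(0.5,2.4)--(0.5,1.5)--cycle (-0.5,1.5)--(0.5,2.4) (0.5,1.5)--(-0.5,2.4);
\fill (0,0.8) circle (1.6pt) (-0.5,1.5) circle (1.6pt) (0.5,1.5) circle (1.6pt) (-0.5,2.4) circle (1.6pt) (0.5,2.4) circle (1.6pt);
\end{scope}
\begin{scope}[rotate=240]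
\draw (0,0.8)--(-0.5,1.5)--(-0.5,2.4)--(0.5,2.4)--(0.5,1.5)--cycle (-0.5,1.5)--(0.5,2.4) (0.5,1.5)--(-0.5,2.4);
\fill (0,0.8) circle (1.6pt) (-0.5,1.5) circle (1.6pt) (0.5,1.5) circle (1.6pt) (-0.5,2.4) circle (1.6pt) (0.5,2.4) circle (1.6pt);
\end{scope}
\draw[->,thick,shorten >=3pt,shorten <=3pt] (90:0.8)--(-30:0.8);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (-30:0.8)--(210:0.8);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (210:0.8)--(90:0.8);
\node at (90:1.25) {$x$};
\node at (-30:1.25) {$y$};
\node at (210:1.25) {$s$};
\draw[dashed] (0,1.65) ellipse (0.95 and 1.15);
\node at (1.25,2.1) {$P$};
\end{tikzpicture}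
\caption{A strong digraph with all in- and out-degrees equal to $3$. Plain edges are digons, and the simple arcs form the directed triangle $x,y,s$. After deleting $x$, no in-neighbor of $x$ has a directed path to $y$; after deleting $y$, the vertex $x$ has directed paths only to vertices of $P$. The only arc leaving $P$ is $xy$ and the only arc entering $P$ is $sx$.}\label{fig:cut}
\end{figure}

\begin{lemma}\label{lem:cut}
Suppose that \textup{(N1)} and \textup{(N2)} hold for every simple arc. Then there are a partition $V=P\cup W$ and vertices $x\in P$ and $y,s\in W$ with $y\ne s$ such that $xy$ is the only arc from $P$ to $W$ and $sx$ is the only arc from $W$ to $P$.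
\end{lemma}

\begin{proof}
For a simple arc $uv$ let $P(u,v)$ be the set of vertices that $u$ reaches in $D-v$. Choose a simple arc $xy$ for which $P=P(x,y)$ has minimum size, and let $W=V\setminus P$. Then $x\in P$, $y\in W$, every arc leaving $P$ ends at $y$, and no arc goes from $y$ to $P$, by (N2). We must show that $x$ is the only vertex of $P$ with an arc to $y$. The plan is to find, in any other situation, a simple arc $uv$ with $P(u,v)\subseteq P\setminus\{x\}$.

\emph{(a) If $p\in P$ and $px$ is an arc, then $xp$ is an arc.} Suppose that $px$ is simple. By (N2) for $px$, the set $P(p,x)$ contains no out-neighbor of $x$, in particular not $y$. So the paths from $p$ in $D-x$ avoid $y$, and therefore $P(p,x)\subseteq P\setminus\{x\}$, contrary to the choice of $xy$.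

\emph{(b) Let $Z$ be the set of vertices of $P\setminus\{x\}$ that do not reach $y$ in $D-x$. Then $N^-(x)\cap P\subseteq Z$, and every arc entering $Z$ starts at $x$.} The inclusion is (N1) for $xy$. An arc leaving $Z$ ends in $P\cup\{y\}$, and it ends neither at $y$ nor at a vertex of $P\setminus\{x\}$ that reaches $y$ in $D-x$; so it ends at $x$. Balance gives
\[
e(Z,\{x\})=e(\{x\},Z)+e\bigl(V\setminus(Z\cup\{x\}),Z\bigr),
\]
and $e(Z,\{x\})\le e(\{x\},Z)$ by (a). Hence the last term vanishes.

\emph{(c) No vertex $t\in P\setminus\{x\}$ has an arc to $y$.} Suppose that $ty$ is an arc. Then $t\notin Z$, the arc $ty$ is simple because no arc goes from $y$ to $P$, and $P(t,y)\subseteq P$. If $x\in P(t,y)$, take a path from $t$ to $x$ in $D-y$. It stays in $P$, so by (b) its last vertex before $x$ lies in $Z$. As $t\notin Z$, the path enters $Z$ from a vertex other than $x$, contrary to (b). So $P(t,y)\subseteq P\setminus\{x\}$, contrary to the choice of $xy$.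

By (c), $xy$ is the only arc leaving $P$. Therefore no vertex of $P\setminus\{x\}$ reaches $y$ in $D-x$, that is, $P=\{x\}\cup Z$. By balance exactly one arc enters $P$; by (b) it does not end in $Z$, so it has the form $sx$ with $s\in W$. Finally $s\ne y$, since $xy$ is simple.
\end{proof}

In this situation slack appears on both sides of the cut: $x$ loses an out-neighbor in $D[P]$ and $s$ loses one in $D[W]$, where $D[X]$ denotes the subdigraph induced by $X$. The two sides interact only through the color of $x$.

\begin{proof}[Proof of Proposition~\ref{prop:simple}]
By Lemma~\ref{lem:reroute} we may assume (N1) and (N2) for all simple arcs. Take $P,W,x,y,s$ as in Lemma~\ref{lem:cut}. Then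
\[
d^+_{D[P]}(x)=d^+_{D[W]}(s)=d^-_{D[W]}(y)=\Delta-1 .
\]
As $D$ is strong, every vertex of $P$ has a path to $W$; it leaves $P$ for the first time through $xy$, so every vertex of $P$ reaches $x$ in $D[P]$. In the same way, with the arc $sx$, every vertex of $W$ reaches $s$ in $D[W]$. So Theorem~\ref{thm:list} applies to $D[P]$ and to $D[W]$ with lists $[k]$.

A directed cycle that meets both $P$ and $W$ uses the arcs $sx$ and $xy$, so it consists of $x$ and a path from $y$ to $s$ in $D[W]$. Call a monochromatic path from $y$ to $s$ in $D[W]$ a \emph{link}; its color is the common color of $y$ and $s$. A coloring $c$ is a dicoloring of $D$ if and only if its restrictions to $P$ and $W$ are dicolorings and there is no link of color $c(x)$. Let $\alpha,\beta$ be $k$-dicolorings of $D$.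

\emph{Phase 1: recoloring $W$.} Take a sequence of at most $4|W|^2$ moves in $D[W]$ from $\alpha|_W$ to $\beta|_W$ and follow it in $D$, adjusting $x$ when necessary. Suppose that the next move changes $\varphi$ to $\varphi'$ and that $x$ has color $f$. If $\varphi'$ has no link of color $f$, perform the move. Otherwise $\varphi'(y)=\varphi'(s)=f$. Among the $\Delta$ colors other than $f$ there is a color $g$ that does not occur on the $\Delta-1$ out-neighbors of $x$ in $P$. Recolor $x$ with $g$. This is a move in $D[P]$ by Lemma~\ref{lem:move}, and $\varphi$ has no link of color $g$: since $y\ne s$ and $\varphi,\varphi'$ differ at one vertex only, one of $\varphi(y),\varphi(s)$ equals $f$. Now perform the move to $\varphi'$, whose links have color $f\ne g$. Phase 1 takes at most $8|W|^2$ moves.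

\emph{Phase 2: recoloring $P$.} Now $W$ is colored by $\beta|_W$. If there is no link, moves in $D[P]$ are moves in $D$, and at most $4|P|^2$ of them lead to $\beta$. Otherwise let $g=\beta(y)=\beta(s)$. Among the $\Delta$ colors other than $g$ there is a color $g'$ that does not occur on the $\Delta-1$ in-neighbors of $y$ in $W$. Recolor $y$ with $g'$; this is a move in $D[W]$ by Lemma~\ref{lem:move}, and afterwards there is no link, because $y$ and $s$ have different colors. Recolor $P$ to $\beta|_P$ as before, and give $y$ the color $g$ again, which produces the dicoloring $\beta$.

The total is at most $8|W|^2+4|P|^2+2\le8(|W|+|P|)^2=8n^2$, as $P$ and $W$ are nonempty.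
\end{proof}

\section{Regular graphs}\label{sec:regular}

Throughout this section $G=(V,E(G))$ is a connected $\Delta$-regular graph on $n$ vertices, $\Delta\ge3$, and $k=\Delta+1$; a \emph{coloring} is a proper $k$-coloring of $G$, and $N(v)$ is the set of neighbors of $v$. We identify $G$ with its bidirected digraph. A recoloring is a move if and only if the new color is free, so a coloring is frozen if and only if every vertex is stuck. The $\Delta$ neighbors of $v$ use colors from the $\Delta$ colors other than $c(v)$, hence
\begin{equation}\label{eq:stuck}
v\text{ is not stuck}\iff\text{two neighbors of $v$ have the same color.}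
\end{equation}
Put $M=\min(4n^2,\,31n^2/\Delta)$. The goal of this section is the following bound.

\begin{proposition}\label{prop:regular}
Any two colorings of $G$ that are not frozen are joined by at most $8M+2n+8$ moves.
\end{proposition}

\subsection{Slack from two vertices of the same color}

By \eqref{eq:stuck}, a coloring that is not frozen has two non-adjacent vertices $x,y$ of the same color $i$ with a common neighbor. If we keep $x$ and $y$ fixed and delete them, a common neighbor loses two neighbors but only one color, so it has slack two. Formally, for non-adjacent $x,y$ and $i\in[k]$ let $\mathcal{C}_i(x,y)$ be the set of colorings with $c(x)=c(y)=i$, and for $w\in V\setminus\{x,y\}$ let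
\[
L(w)=[k]\setminus\{i\}\ \text{ if } w\in N(x)\cup N(y),\qquad L(w)=[k]\ \text{ otherwise.}
\]
The members of $\mathcal{C}_i(x,y)$ correspond to the proper $L$-colorings of $G'=G-\{x,y\}$. If $w$ is adjacent to none, one or both of $x,y$, then $(|L(w)|,\deg_{G'}(w))$ equals $(\Delta+1,\Delta)$, $(\Delta,\Delta-1)$ or $(\Delta,\Delta-2)$, respectively. So the slack in $(G',L)$ is two at the common neighbors of $x,y$ and one elsewhere. In particular, every proper $L$-coloring of a part of $G'$ extends greedily to $G'$.

\begin{lemma}\label{lem:pair}
Let $x,y$ be non-adjacent, and let $H$ be a union of components of $G-\{x,y\}$ each of which contains a common neighbor of $x$ and $y$. Any two members of $\mathcal{C}_i(x,y)$ that agree outside $H$ are joined by at most $M$ moves.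
\end{lemma}

\begin{proof}
Let $R$ be the set of common neighbors of $x,y$ in $H$. Every vertex of $H$ reaches $R$ in $H$, and the vertices outside $R$ have degree at least $\Delta-1$ in $H$. Theorem~\ref{thm:list} and Lemma~\ref{lem:bidirected} join the two restrictions to $H$ by at most $4n^2$ and by at most $7n+24n^2/\Delta\le31n^2/\Delta$ moves in $(H,L)$; here we used $\Delta\le n$. These are moves in $G$, because the only neighbors of $H$ outside $H$ are $x$ and $y$, and $L$ accounts for them.
\end{proof}

Call a pair $\{x,y\}$ of non-adjacent vertices \emph{good} if $x,y$ have a common neighbor and every component of $G-\{x,y\}$ contains a common neighbor of $x$ and $y$. For a good pair, Lemma~\ref{lem:pair} joins any two members of $\mathcal{C}_i(x,y)$ by at most $M$ moves. Two tasks remain: to reach some $\mathcal{C}_i(x,y)$ with $\{x,y\}$ good, and to pass between different good pairs and colors. The first is the harder one, since the pair that a coloring offers need not be good. The cycle of Example~\ref{ex:frozen}(d) has no good pair at all.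

\subsection{Finding a good pair}

We recall the facts on blocks that we need. Let $H$ be a connected graph with at least two vertices. A \emph{cut vertex} is a vertex whose deletion disconnects $H$, and a \emph{block} is a maximal connected subgraph that has no cut vertex of its own. Every block is a single edge or is \emph{$2$-connected} (it has at least three vertices and no cut vertex); in both cases it stays connected when one vertex is deleted. Every edge lies in exactly one block, and a vertex lies in more than one block if and only if it is a cut vertex of $H$. The \emph{block tree}, whose nodes are the blocks and the cut vertices and in which a block is adjacent to the cut vertices that it contains, is a tree. An \emph{end block} is a block $E$ containing exactly one cut vertex $q$ of $H$; its \emph{interior} is $E^\circ=V(E)\setminus\{q\}$.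

\begin{lemma}\label{lem:blocks}
Let $H$ be a connected graph.
\begin{enumerate}
\item[(a)] If $E$ is an end block, all neighbors of the vertices of $E^\circ$ lie in $E$. Deleting the interiors of one or two end blocks from $H$ leaves a connected graph that contains all cut vertices of $H$.
\item[(b)] If $z$ is a cut vertex and $K$ is a component of $H-z$, there is an end block $E$ with $E^\circ\subseteq V(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A vertex of $E^\circ$ is not a cut vertex, so $E$ is the only block containing it, and all its edges lie in $E$. A path with both ends outside $E^\circ$ cannot meet $E^\circ$: it would have to enter $E^\circ$ from the cut vertex $q$ of $E$ and leave it to $q$. So any path of $H$ between two remaining vertices avoids the deleted interiors.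

(b) Let $E_0$ be the block containing an edge from $z$ to $K$. Extend $z,E_0$ to a path $z,E_0,q_1,E_1,\dots$ of the block tree that cannot be prolonged. A cut vertex has at least two neighbors in the tree, so the path ends at a block $E_j$ that is a leaf, that is, an end block. The graph $E_0-z$ is connected and meets $K$, so it lies in $K$; if $j=0$ we are done. For $l\ge1$ the block $E_l$ does not contain $z$, as the tree has no cycle, and it contains $q_l\in V(E_{l-1})\setminus\{z\}$; so $E_l$ lies in $K$ by induction on $l$.
\end{proof}

The next lemma says that near a well-chosen vertex $v$, a pair that is not good can be traded for a good one whose two vertices lie in different components; we can then recolor one of them while the other stays fixed. This is where $\Delta\ge3$ is needed.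

\begin{lemma}\label{lem:good}
There is a vertex $v$ of $G$ with the following property. If $x,y$ are non-adjacent neighbors of $v$ and $\{x,y\}$ is not good, then there are $t\in\{x,y\}$ and a good pair $\{u,u'\}\subseteq N(t)$ such that $u$ lies in the component of $G-\{x,y\}$ containing $v$, and $u'$ does not.
\end{lemma}

\begin{proof}
\emph{Choice of $v$.} The argument needs $2$-connectivity, so we work in a block $B$. If $G$ has no cut vertex, let $B=G$ and $B^\circ=V$, let $v$ be any vertex, and disregard everything that is said about $b$ below. Otherwise let $B$ be an end block, which exists by Lemma~\ref{lem:blocks}(b), with cut vertex $b$. The neighbors of the vertices of $B^\circ$ lie in $B$, so $|V(B)|\ge\Delta+1\ge4$ and $B$ is $2$-connected. The set $B^\circ$ lies in one component of $G-b$ and $b$ has a neighbor in another one, so $b$ has at most $\Delta-1<|B^\circ|$ neighbors in $B^\circ$. Let $v\in B^\circ$ be non-adjacent to $b$; then $N(v)\subseteq B^\circ$. Since $G-B^\circ$ is connected, contains $b$, and has no edge to $B^\circ$ except from $b$, we have: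
\begin{enumerate}
\item[($*$)] for $X\subseteq B^\circ$, the components of $G-X$ are those of $B-X$, the one containing $b$ being enlarged by $V\setminus V(B)$.
\end{enumerate}

\emph{Candidates.} Let $x,y\in N(v)\subseteq B^\circ$ be non-adjacent and let $\{x,y\}$ not be good. By ($*$), some component $Z$ of $B-\{x,y\}$ contains no common neighbor of $x,y$. Let $C\ne Z$ be the component of $B-\{x,y\}$ containing $v$. For $t\in\{x,y\}$ let $t'$ be the other vertex and $H_t=B-t$. The graph $H_t$ is connected, and $t'$ is a cut vertex of it, since $H_t-t'=B-\{x,y\}$. For $K\in\{C,Z\}$ let $F_t(K)$ be the set of neighbors of $t$ that lie in the interior of an end block $E$ of $H_t$ with $E^\circ\subseteq V(K)$. Such a block $E$ exists by Lemma~\ref{lem:blocks}(b). Its interior contains a neighbor of $t$, for otherwise the cut vertex of $E$ would separate $E^\circ$ from $t$ in the $2$-connected graph $B$. So $F_t(K)\ne\emptyset$. We shall take $u\in F_t(C)$ and $u'\in F_t(Z)$, but we must avoid $b$, whose deletion disconnects $G$.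

\emph{Avoiding $b$.} We claim that for some $t$ both $F_t(C)$ and $F_t(Z)$ contain a vertex other than $b$. If $b$ lies in neither $C$ nor $Z$, any $t$ will do. Let $b$ lie in $Z$, so that $b\notin F_t(C)$. If $F_x(Z)=F_y(Z)=\{b\}$, then $b$ is a common neighbor of $x,y$ in $Z$, which is impossible; so the claim holds. Let $b$ lie in $C$, so that $b\notin F_t(Z)$, and suppose that $F_x(C)=F_y(C)=\{b\}$. Then $b$ is adjacent to $y$, and $b\in E^\circ$ for an end block $E$ of $H_x$ with $E^\circ\subseteq V(C)$. By Lemma~\ref{lem:blocks}(a), $y$ lies in $E$; being a cut vertex of $H_x$, it is the cut vertex of $E$. Then $E-y$ is connected and has no neighbor in $H_x$ outside $E$, so it is a component of $H_x-y$, and $E^\circ=V(C)$. Hence $v\in N(x)\cap E^\circ\subseteq F_x(C)=\{b\}$, contrary to $v\ne b$.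

\emph{The pair is good.} Fix such a $t$, and $u\in F_t(C)$, $u'\in F_t(Z)$ different from $b$, lying in the interiors of end blocks $E,E'$ of $H_t$ with cut vertices $q,q'$ and with $E^\circ\subseteq V(C)$, $E'^\circ\subseteq V(Z)$. By Lemma~\ref{lem:blocks}(a), $H_t-(E^\circ\cup E'^\circ)$ is connected and contains $q$ and $q'$. The graphs $E-u$ and $E'-u'$ are connected and contain $q$ and $q'$, respectively. Together these three graphs cover $H_t-\{u,u'\}$, which is therefore connected. The vertex $t\in B^\circ$ has $\Delta\ge3$ neighbors, all in $B$, so it has a neighbor in $H_t-\{u,u'\}$, and $B-\{u,u'\}$ is connected. By ($*$), $G-\{u,u'\}$ is connected. The vertices $u$ and $u'$ lie in different components of $B-\{x,y\}$, hence of $G-\{x,y\}$, so they are non-adjacent, and $t$ is a common neighbor. Thus $\{u,u'\}$ is good.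
\end{proof}

\begin{lemma}\label{lem:reach}
From every coloring that is not frozen, at most $n+M$ moves lead to a coloring in which the two vertices of some good pair have the same color.
\end{lemma}

\begin{proof}
Let $v$ be as in Lemma~\ref{lem:good}. If $v$ is stuck, take a shortest path $v=q_0,\dots,q_m$ from $v$ to the set of vertices that are not stuck; this set is nonempty and $G$ is connected. Perform the shift of Lemma~\ref{lem:shift} except for its last move. After these $m\le n$ moves the old color of $q_1$ is free for $v$. So we may assume that $v$ is not stuck under the current coloring $c$, and by \eqref{eq:stuck} it has neighbors $x,y$ of the same color $i$, which are non-adjacent. If $\{x,y\}$ is good, we are done.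

Otherwise take $t,u,u'$ from Lemma~\ref{lem:good}, and let $H$ be the component of $G-\{x,y\}$ containing $v$; it contains $u$ and the common neighbor $v$ of $x,y$, but not $u'$. As $u'$ is adjacent to $t$, we have $c(u')\ne i$, so $c(u')\in L(u)$. Give $u$ the color $c(u')$ and extend greedily to a proper $L$-coloring of $H$. Together with $c$ outside $H$ this is a member $c'$ of $\mathcal{C}_i(x,y)$ with $c'(u)=c'(u')$, and Lemma~\ref{lem:pair} leads from $c$ to $c'$ in at most $M$ moves.
\end{proof}

\subsection{Passing between good pairs}

To move from one good pair to another we first empty a color class; the empty color can then be put on any two non-adjacent vertices.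

\begin{lemma}\label{lem:avoid}
If $\{x,y\}$ is good and $l\ne i$, some member of $\mathcal{C}_i(x,y)$ does not use the color $l$.
\end{lemma}

\begin{proof}
In each component $K$ of $G-\{x,y\}$ fix a common neighbor $r$ of $x,y$, and color the vertices of $K$ greedily from the lists $L(w)\setminus\{l\}$ in order of non-increasing distance to $r$ in $K$. A vertex $w\ne r$ has a neighbor closer to $r$, so at its turn it has at most $\deg_K(w)-1$ colored neighbors in $K$, while $|L(w)\setminus\{l\}|\ge\deg_K(w)$. The vertex $r$ has $\Delta-2$ neighbors in $K$ and $\Delta-1$ colors.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:regular}]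
Assume that some coloring is not frozen. By Lemma~\ref{lem:reach} there is a good pair $\{x_0,y_0\}$; fix $\rho\in\mathcal{C}_1(x_0,y_0)$, which exists by Lemma~\ref{lem:avoid}. Let $\{x,y\}$ be good and $c\in\mathcal{C}_i(x,y)$.

If $i\ne1$, go in at most $M$ moves to a member of $\mathcal{C}_i(x,y)$ that does not use the color $1$. Recolor $x_0$ and $y_0$ with $1$; these are two moves, as $x_0,y_0$ are non-adjacent. We are now in $\mathcal{C}_1(x_0,y_0)$, and at most $M$ moves lead to $\rho$. The total is at most $2M+2$.

If $i=1$, go in at most $M$ moves to a member of $\mathcal{C}_1(x,y)$ that does not use the color $2$, and recolor $x$ and $y$ with $2$. We are now in $\mathcal{C}_2(x,y)$ and continue as in the first case. The total is at most $3M+4$.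

With Lemma~\ref{lem:reach}, every coloring that is not frozen is joined to $\rho$ by at most $4M+n+4$ moves, and two such colorings are joined by at most twice as many.
\end{proof}

\section{The diameter bounds and the frozen dicolorings}\label{sec:final}

Let $D$, $n$, $\Delta$, $k$ be as in Theorem~\ref{thm:main}; then $n\ge\Delta+1\ge4$. Call $(D,k)$ \emph{exceptional} if $k=\Delta+1$ and $D$ is bidirected and $\Delta$-diregular. This is the setting of Section~\ref{sec:regular}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(D,k)$ not be exceptional. By Proposition~\ref{prop:reduction}, either $\mathcal{D}_k(D)$ is connected with diameter at most $4n^2$, or $k=\Delta+1$ and $D$ is strong and $\Delta$-diregular. In the latter case $D$ has a simple arc, and Proposition~\ref{prop:simple} gives the bound $8n^2$. If $(D,k)$ is exceptional, Proposition~\ref{prop:regular} with $M\le4n^2$ gives the bound $32n^2+2n+8$, which is at most $33n^2$ because $n^2-2n-8=(n-4)(n+2)\ge0$.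
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graphs}]
We use $n\le n^2/\Delta$. If $k\ge\Delta+2$, Theorem~\ref{thm:linear} gives $3n\le3n^2/\Delta$. If $k=\Delta+1$ and $D$ is not $\Delta$-diregular, let all lists be $[k]$ and let $R\ne\emptyset$ be the set of vertices of degree at most $\Delta-1$. Every vertex reaches $R$, as $D$ is connected and bidirected, and the vertices outside $R$ have degree $\Delta$, so Lemma~\ref{lem:bidirected} gives $7n+24n^2/\Delta\le31n^2/\Delta$. If $(D,k)$ is exceptional, Proposition~\ref{prop:regular} with $M\le31n^2/\Delta$ and $8\le2n$ gives $248n^2/\Delta+4n\le252n^2/\Delta$.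
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The graph $\mathcal{D}_k(D)$ has more than one vertex: a $k$-dicoloring exists, and permuting the colors gives another. If $(D,k)$ is not exceptional, $\mathcal{D}_k(D)$ is connected by Theorem~\ref{thm:main}, so it has an edge and is itself a component that is not an isolated vertex; and $D$ is not the complete bidirected digraph on $k$ vertices, which is exceptional.

Let $(D,k)$ be exceptional, with underlying graph $G$. By \eqref{eq:stuck}, a proper $k$-coloring of $G$ is frozen if and only if every neighborhood, and hence every closed neighborhood, is rainbow. If no coloring is frozen, $\mathcal{D}_k(D)$ is connected by Theorem~\ref{thm:main} and has an edge. If some coloring is frozen, $\mathcal{D}_k(D)$ has an isolated vertex and another vertex, so it is disconnected. This proves the first statement. If $G$ is complete, then $G=K_k$ and all colorings are frozen. If $G$ is not complete, then, being connected, it has non-adjacent vertices $x,y$ with a common neighbor $r$. Give $x$ and $y$ the same color and extend greedily with $\Delta+1$ colors; then $r$ is not stuck by \eqref{eq:stuck}, so this coloring lies in a component that is not an isolated vertex.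
\end{proof}

\begin{thebibliography}{1}

\bibitem{PA}
Lucas Picasarri-Arrieta,
\emph{Strengthening the Directed Brooks' Theorem for oriented graphs and consequences on digraph redicolouring},
arXiv:2301.04881 (2023).

\end{thebibliography}
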